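\title{A $\chi$-bounding set of cycle lengths with density zero}

\begin{abstract}
A set $F\subseteq\{3,4,\dots\}$ is $\chi$-bounding if the graphs with no induced cycle whose length lies in $F$ have chromatic number bounded by a function of their clique number. We construct a $\chi$-bounding set $F$ of density $0$: it has $O((\log x)^3)$ elements up to $x$, and every graph with no induced cycle of length in $F$ is 2-degenerate, hence 3-colorable. The proof finds, in every graph of minimum degree at least $3$, an induced expanding subgraph, and shows that such a subgraph on $n$ vertices, for $n$ large, has an induced cycle with length in every window of width $O(\log^3 n)$ that starts below $n^{1/4}$. In the other direction, every $\chi$-bounding set meets $[g,e^{Cg}]$ for some constant $C$ and all $g\ge4$.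
\end{abstract}

\section{The question and the results}\label{sec:intro}

All graphs in this paper are finite, with no loops or parallel edges. For a graph $G$, let $\chi(G)$ be its chromatic number and $\omega(G)$ the cardinality of its largest clique. A set $\mathcal F$ of graphs is \emph{$\chi$-bounding} if there is a function $f$ such that $\chi(G)\le f(\omega(G))$ for every graph $G$ with no induced subgraph isomorphic to a member of $\mathcal F$. A set $F\subseteq\{3,4,\dots\}$ is \emph{$\chi$-bounding} if the set of cycles with length in $F$ is; that is, if there is a function $f$ such that $\chi(G)\le f(\omega(G))$ for every graph $G$ with no induced cycle whose length lies in $F$. In other words, a graph with bounded clique number and large chromatic number must have an induced cycle with length in $F$. A \emph{hole} is an induced cycle of length at least $4$. The \emph{lower density} of $F$ is $\liminf_{x\to\infty}|F\cap\{1,\dots,x\}|/x$, and $F$ has \emph{density} $d$ if this ratio tends to $d$.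

How small can a $\chi$-bounding set be? The full set $\{3,4,\dots\}$ is $\chi$-bounding, because a shortest cycle of a graph is induced, so the graphs in question are forests. No finite set is $\chi$-bounding, because there are graphs of arbitrarily large girth and chromatic number. Between these extremes one can use the following known result: for every $\ell$ there is an $n$ such that every graph with $\omega<3$ and $\chi>n$ has $\ell$ holes whose lengths are $\ell$ consecutive integers. One of these lengths is a multiple of $\ell$, so the set consisting of $3$ and the multiples of $\ell$ that are at least $4$ is $\chi$-bounding, and its density is $1/\ell$. Thus arbitrarily small positive densities occur. The following question comes from Scott and Seymour~\cite{SS}.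

\begin{quote}
\emph{Is there a $\chi$-bounding set $F\subseteq\{3,4,\dots\}$ with lower density $0$?}
\end{quote}

A set of lower density $0$ misses arbitrarily long runs of consecutive integers, and $\ell$ consecutive hole lengths may all fall into one such run. So the argument above stops at positive density, and one might guess that the answer is no. What that argument lacks is control over \emph{where} the hole lengths lie. We show that the location can be prescribed up to a small error, and that the answer is yes.

A graph is \emph{2-degenerate} if every nonempty subgraph has a vertex of degree at most $2$. Such a graph is 3-colorable: delete a vertex of degree at most $2$, color the rest by induction, and give the vertex a color not used on its neighbors. We write $\ln$ for the natural logarithm. An interval used as a set of cycle lengths stands for the set of integers in it.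

\begin{theorem}\label{thm:main}
There is an absolute constant $n_1$ with the following property. Let $N\ge n_1$ and let $F\subseteq\{3,4,\dots\}$ satisfy
\begin{itemize}
\item[(F1)] $\{3,\dots,N\}\subseteq F$;
\item[(F2)] for every integer $n>N$ there is an integer $p$ with $4\le p\le n^{1/4}$ such that every integer in $[p,\,p+720\ln^3(en)]$ belongs to $F$.
\end{itemize}
Then every graph with no induced cycle of length in $F$ is 2-degenerate, hence 3-colorable. In particular $F$ is $\chi$-bounding, with $f\equiv3$.
\end{theorem}

Condition (F2) asks, for each $n$, for one window of polylogarithmic width somewhere below $n^{1/4}$. A single window serves a long range of $n$, so the windows can be short and far apart.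

\begin{corollary}\label{cor:zero}
For $N\ge\max(n_1,256)$ let
\[
F=\{3,\dots,N\}\ \cup\ \bigcup_{i\ge1}\bigl\{x\in\mathbb Z:\ 2^{2^i}\le x\le 2^{2^i}+2\cdot10^5\cdot8^i\bigr\}.
\]
Then $F$ is $\chi$-bounding with $f\equiv3$, and $|F\cap\{1,\dots,x\}|=O((\log x)^3)$. So $F$ has density $0$, and in particular lower density $0$. The constant $3$ is best possible: some graph with no induced cycle of length in $F$ has chromatic number $3$.
\end{corollary}

Wider windows allow much longer gaps, but not arbitrarily long ones.

\begin{corollary}\label{cor:gaps}
Let $a_1<a_2<\cdots$ be integers with $a_1\ge5832$ and $a_{i+1}\le\exp(a_i^{1/3}/72)$ for all $i$, and let $N\ge\max(n_1,a_1^4)$. Then $F=\{3,\dots,N\}\cup\bigcup_i[a_i,2a_i]$ is $\chi$-bounding with $f\equiv3$.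
\end{corollary}

\begin{theorem}\label{thm:converse}
If $F$ is $\chi$-bounding, then there is a constant $C$ with $F\cap[g,e^{Cg}]\ne\emptyset$ for all integers $g\ge4$. Consequently, for integers $N$ and $3\le a_1<a_2<\cdots$, the set $\{3,\dots,N\}\cup\bigcup_i[a_i,2a_i]$ is not $\chi$-bounding if $\limsup_i(\ln a_{i+1})/a_i=\infty$.
\end{theorem}

So for sets built from intervals $[a_i,2a_i]$, gaps $(2a_i,a_{i+1})$ with $\ln a_{i+1}\le a_i^{1/3}/72$ are allowed, while $\ln a_{i+1}$ superlinear in $a_i$ is not.

The proofs are self-contained and do not use the known results quoted above. Section~\ref{sec:close} shows how a hole of nearly prescribed length arises from an induced path. Sections~\ref{sec:expand} and~\ref{sec:clean} find an expanding subgraph and show that most of it keeps expanding after few vertices are deleted; Section~\ref{sec:windows} builds the holes. Theorem~\ref{thm:main} and its corollaries follow in Section~\ref{sec:sets}, and Theorem~\ref{thm:converse} in Section~\ref{sec:converse}.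

\medskip\noindent\textbf{Notation.} We write $|G|$ and $e(G)$ for the numbers of vertices and edges of $G$. For $X\subseteq W\subseteq V(H)$, let $H[W]$ be the subgraph induced on $W$, let $e(W)=e(H[W])$, and let $N_W[X]$ be the closed neighborhood of $X$ in $H[W]$, that is, $X$ together with all vertices of $W$ that have a neighbor in $X$. We write $N_H[X]$ when $W=V(H)$. The length of a path or walk is its number of edges, and the \emph{ball} of radius $r$ about $v$ is the set of vertices at distance at most $r$ from $v$. A shortest path between two vertices, or between two vertex sets, is induced, since a chord would shorten it.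

\section{Closing an induced path into a hole}\label{sec:close}

To get a hole of length about $k$, take an induced path with $k$ edges and join its ends by a short second path that has no edges to the interior of the first.

\begin{lemma}\label{lem:close}
Let $Q=q_0q_1\cdots q_k$ be an induced path in a graph $H$, with $k\ge2$, and let $D=N_H[\{q_1,\dots,q_{k-1}\}]$. If there is a walk of length $s$ from $q_0$ to $q_k$ whose interior vertices all lie outside $D$, then $H$ has a hole of length in $[k+2,\,k+s]$.
\end{lemma}

\begin{proof}
The walk lies in $H'=H[(V(H)\setminus D)\cup\{q_0,q_k\}]$. Let $S$ be a shortest path from $q_0$ to $q_k$ in $H'$. It is induced and has length at most $s$, and its length is at least $2$ because $q_0$ and $q_k$ are nonadjacent. Since $k\ge2$, every vertex of $Q$ lies in $D$, so $Q$ and $S$ share only their ends and $Q\cup S$ is a cycle of length in $[k+2,k+s]$. An edge of $H$ with both ends on $Q$, or both on $S$, is an edge of that path. Any other edge between vertices of the cycle would join an interior vertex of $S$ to an interior vertex of $Q$, and there is none because the interior of $S$ avoids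 $D$.
\end{proof}

\begin{example}\label{ex:petersen}
The Petersen graph has as vertices the ten 2-element subsets $ij$ of $\{1,\dots,5\}$, adjacent when disjoint. In the sequence $12,34,15,23,14$ consecutive terms are disjoint and all other pairs intersect, so it is an induced path. Let $Q$ be its initial segment with $k$ edges. The neighbors of $34$ are $12,15,25$; those of $15$ are $23,24,34$; those of $23$ are $14,15,45$. This gives:
\begin{center}
\begin{tabular}{cllc}
$k$ & vertices outside $D$ & closing path $S$ & hole length\\
\hline
$2$ & $13,14,23,24,35,45$ & $12,35,24,15$ & $5$\\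
$3$ & $13,14,35,45$ & $12,45,23$ & $5$\\
$4$ & $13,35$ & $12,35,14$ & $6$
\end{tabular}
\end{center}
For $k=2$ no closing path of length $2$ exists, since $34$ is the only common neighbor of $12$ and $15$. At $k=4$ the process ends: the other neighbors of $14$ are $25$, adjacent to $34$, and $35$, adjacent to $12$, so the path cannot be prolonged at $14$ as an induced path. Also, the vertex $13$ lies outside $D$ but is of no use, because its neighbors $24,25,45$ all lie in $D$.
\end{example}

The example shows what is needed. If the closing walk always has length at most $s$, independently of $k$, then there is a hole in every window $[k+2,k+s]$. This calls for a graph whose distances stay small when the set $D$ is removed, and $D$ grows with $k$, so $k$ must be small relative to the number of vertices. Even then, removing few vertices strands some others, like $13$, and the path must be steered away from them. Finally, both ends of $Q$ must keep an exit into the part of the graph that remains well connected, while $Q$ stays induced as it grows. The next three sections deal with these points in turn.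

\section{An expanding subgraph}\label{sec:expand}

For $\lambda>0$, an $n$-vertex graph $H$ is \emph{$\lambda$-expanding} if $|N_H[X]|\ge(1+\lambda)|X|$ for every nonempty $X\subseteq V(H)$ with $|X|\le\frac45n$. Balls in such a graph grow geometrically, so its diameter is $O(\ln n/\lambda)$ when $\lambda\le1$.

Minimum degree $3$ alone does not give holes in every window. Let $G$ be the prism formed by two $r$-cycles $u_1\cdots u_r$ and $v_1\cdots v_r$ and the rungs $u_iv_i$. A hole of length less than $r$ misses both ends of some rung, so it lies in a ladder. The first rung of the ladder that meets the hole has both ends on it, and so does the next rung; these four vertices induce a 4-cycle, which is then the whole hole. So every hole has length $4$ or at least $r$. One must therefore pass to a subgraph, and accept that it may be much smaller than $G$.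

A subgraph $H$ that maximizes the density $\rho=e(H)/|H|$ satisfies $e(B)\le\rho|B|$ for all $B\subseteq V(H)$. As the proof below shows, this yields only $|N_H[X]|\ge|X|$. To gain a factor we divide the density by an increasing weight $\varphi(|H|)$; in the maximizer, small sets are then strictly sparser than $H$, and the gain is $\varphi(n)/\varphi(\frac9{10}n)$. The weight must stay below $\frac32$, so that the maximizer still has more edges than vertices. Hence the product of the gains over the scales $n=(10/9)^j$ must converge, which permits gains $1+\lambda$ with $\lambda$ of order $1/j^2$, that is $1/\ln^2n$, but not of order $1/\ln n$. We take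
\[
\varphi(x)=\frac32-\frac1{2\ln(ex)}\qquad(x\ge1),
\]
which is increasing, with $\varphi(1)=1$ and $\varphi<\frac32$.

\begin{lemma}\label{lem:expander}
Let $G$ be a nonempty graph with $e(G)\ge\frac32|G|$. Then $G$ has an induced subgraph $H$, with $n=|H|$, such that
\begin{itemize}
\item[(a)] $n<e(H)\le3n$; in particular $H$ contains a cycle;
\item[(b)] $H$ is $\lambda$-expanding with $\lambda=\dfrac1{30\ln^2(en)}$.
\end{itemize}
\end{lemma}

\begin{proof}
The upper bound in (a) will later limit the number of vertices of large degree; to get it we first pass to a minimal dense subgraph. Let $G_0$ be a nonempty induced subgraph of $G$ with $e(G_0)\ge\frac32|G_0|$ and with $n_0=|G_0|$ minimum. From $\binom{n_0}2\ge\frac32n_0$ we get $n_0\ge4$. Every nonempty proper subset $B$ of $V(G_0)$ has $e(B)<\frac32|B|$. Deleting a vertex of minimum degree, which is at most $2e(G_0)/n_0$, gives $e(G_0)(1-\frac2{n_0})<\frac32(n_0-1)$, so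
\[
e(G_0)<\tfrac32\,n_0\,\frac{n_0-1}{n_0-2}\le\tfrac94n_0\le3n_0 .
\]
Thus every nonempty induced subgraph of $G_0$ has at most three times as many edges as vertices.

Among the nonempty induced subgraphs of $G_0$ choose $H$ maximizing $\psi(H)=e(H)/(|H|\,\varphi(|H|))$. Put $n=|H|$ and $\rho=e(H)/n$. Then $e(H)\le3n$. Since $\psi(H)\ge\psi(G_0)\ge\frac32/\varphi(n_0)>1$ and $\varphi\ge1$, we have $e(H)>n$. A forest has fewer edges than vertices, so $H$ contains a cycle and $n\ge3$. This proves (a).

By the choice of $H$, every nonempty $B\subseteq V(H)$ satisfies
\begin{equation}\label{eq:sparse}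
e(B)\le\rho|B|\,\frac{\varphi(|B|)}{\varphi(n)}\le\rho|B| .
\end{equation}
Let $X\subseteq V(H)$ be nonempty with $|X|\le\frac45n$. By \eqref{eq:sparse} applied to $V(H)\setminus X$, at least $\rho n-\rho(n-|X|)=\rho|X|$ edges of $H$ have an end in $X$, and each of them has both ends in $N_H[X]$. By \eqref{eq:sparse} applied to $N_H[X]$,
\begin{equation}\label{eq:gain}
|N_H[X]|\ge|X|\,\frac{\varphi(n)}{\varphi(|N_H[X]|)} .
\end{equation}
If $|N_H[X]|>\frac9{10}n$, then $|N_H[X]|\ge\frac98|X|\ge(1+\lambda)|X|$, since $\lambda\le\frac1{30}$. Otherwise $\varphi(|N_H[X]|)\le\varphi(\frac9{10}n)<\frac32$. As $\ln(10/9)>0.1$,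
\[
\varphi(n)-\varphi(\tfrac9{10}n)=\frac{\ln(10/9)}{2\ln(0.9\,en)\ln(en)}\ge\frac{0.05}{\ln^2(en)},
\]
so $\varphi(n)/\varphi(\frac9{10}n)\ge1+\frac{0.05}{(3/2)\ln^2(en)}=1+\lambda$, and \eqref{eq:gain} gives (b).
\end{proof}

The lemma gives no lower bound on $n$, and none is possible. In a long prism, the ladder with $8$ rungs has $\psi=\frac{22}{16}/\varphi(16)>1$ because $\ln16<3$, while a subgraph on $h$ vertices has $\psi\le\frac32/\varphi(h)$, which tends to $1$ as $h\to\infty$. So the maximizer $H$ has bounded size. In Theorem~\ref{thm:main}, hypothesis (F1) will force $n$ to be large, and (F2) covers every value that $n$ may then take.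

\section{Expansion after deleting a small set}\label{sec:clean}

Delete a small set $U$ from a $\lambda$-expanding graph $H$. Large sets still expand, but small ones may not, since all their neighbors may lie in $U$. The remedy is to discard a largest set $Y$ that expands badly in $H-U$. It is small, since it expands well in $H$ and so most of its new neighbors lie in $U$; and what remains expands, since a bad set there could be added to $Y$. We shall delete vertices in many rounds, and we need the surviving sets to be nested, so that a vertex with no neighbor in one of them has none in the later ones. So discarded vertices are never restored, and we must show that the discarded sets do not add up to much.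

Let $H$ be a $\lambda$-expanding graph with vertex set $V$, $|V|=n$ and $0<\lambda\le1$, and let $U_0\subseteq U_1\subseteq\cdots$ be subsets of $V$. Put $Z_{-1}=\emptyset$. For $j\ge0$ let $W_j=V\setminus(U_j\cup Z_{j-1})$, and let $Y_j$ have maximum cardinality among the sets $Y\subseteq W_j$ with
\begin{equation}\label{eq:bad}
|Y|\le\tfrac23n\qquad\text{and}\qquad|N_{W_j}[Y]|\le(1+\tfrac\lambda2)|Y|
\end{equation}
(the empty set qualifies). Let $Z_j=Z_{j-1}\cup Y_j$ and
\[
E_j=V\setminus(U_j\cup Z_j)=W_j\setminus Y_j .
\]
The sets $U_j$ and $Z_j$ increase, so $E_0\supseteq E_1\supseteq\cdots$. The set $E_j$ is defined from $U_0,\dots,U_j$ alone, so $U_{j+1}$ may be chosen after $E_j$ is known.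

\begin{lemma}\label{lem:clean}
Let $T\ge1$ be an integer with $(1+\frac\lambda2)^T\ge n$. If $|U_j|\le\lambda n/24$, then
\begin{itemize}
\item[(a)] $|Z_j|\le n/12$, and $E_j\ne\emptyset$;
\item[(b)] $|N_{E_j}[X]|>(1+\frac\lambda2)|X|$ for every nonempty $X\subseteq E_j$ with $|X|\le\frac7{12}n$;
\item[(c)] every ball of radius $T$ in $H[E_j]$ has more than $\frac7{12}n$ vertices; hence $H[E_j]$ is connected, with diameter at most $2T$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We use induction on $j$; note that $|U_{j-1}|\le|U_j|$ when $j\ge1$. By induction and \eqref{eq:bad}, $|Z_j|\le\frac1{12}n+\frac23n=\frac34n\le\frac45n$, so the expansion of $H$ applies to $Z_j$, which we may assume nonempty. We claim that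
\[
N_H[Z_j]\subseteq U_j\cup\bigcup_{i\le j}N_{W_i}[Y_i].
\]
Let $u\in N_H[Z_j]\setminus U_j$, say $u\in N_H[Y_i]$ with $i\le j$. Then $u\notin U_i$, so either $u\in W_i$ and $u\in N_{W_i}[Y_i]$, or $u\in Z_{i-1}$ and $u\in Y_{i'}\subseteq N_{W_{i'}}[Y_{i'}]$ for some $i'<i$. The sets $Y_i$ are disjoint with union $Z_j$, because $Y_i\subseteq W_i$ avoids $Z_{i-1}$. Therefore
\[
(1+\lambda)|Z_j|\le|N_H[Z_j]|\le|U_j|+\sum_{i\le j}(1+\tfrac\lambda2)|Y_i|=|U_j|+(1+\tfrac\lambda2)|Z_j|,
\]
so $|Z_j|\le2|U_j|/\lambda\le n/12$. Also $|E_j|\ge n-\frac1{24}n-\frac1{12}n>0$.

(b) Suppose that $X$ violates (b). The set $Y_j\cup X\subseteq W_j$ is larger than $Y_j$, and by (a) it has at most $\frac1{12}n+\frac7{12}n=\frac23n$ elements. A vertex of $N_{W_j}[X]$ lies in $Y_j$ or in $E_j$, so $N_{W_j}[Y_j\cup X]\subseteq N_{W_j}[Y_j]\cup N_{E_j}[X]$, a set of size at most $(1+\frac\lambda2)(|Y_j|+|X|)=(1+\frac\lambda2)|Y_j\cup X|$. So $Y_j\cup X$ satisfies \eqref{eq:bad}, contrary to the choice of $Y_j$.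

(c) Let $B_r$ be the ball of radius $r$ about a vertex of $H[E_j]$; then $B_{r+1}=N_{E_j}[B_r]$. If $|B_T|\le\frac7{12}n$, then (b) applies to $B_0,\dots,B_{T-1}$ and gives $|B_T|>(1+\frac\lambda2)^T\ge n$, which is impossible. Two subsets of $V$ with more than $\frac7{12}n$ elements intersect, so any two vertices of $E_j$ are at distance at most $2T$ in $H[E_j]$.
\end{proof}

The bound in (a) depends on $|U_j|$ and not on the number of rounds. The fractions fit together as follows: \eqref{eq:bad} allows size $\frac23n$ while $Y_j$ turns out to have size at most $\frac1{12}n$, the difference $\frac7{12}$ exceeds $\frac12$ as (c) needs, and the sum $\frac34$ is within the range $\frac45$ of the expansion of $H$.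

\section{Holes in every window of polylogarithmic width}\label{sec:windows}

\begin{proposition}\label{prop:window}
There is an absolute constant $n_1$ such that the following holds. Let $H$ be a graph with $n\ge n_1$ vertices and $e(H)\le3n$ that is $\lambda$-expanding with $\lambda=1/(30\ln^2(en))$. Put $T=\lceil4\ln n/\lambda\rceil$. Then $6T\le720\ln^3(en)$, and for every integer $m$ with $2\le m\le n^{1/4}$ the graph $H$ has a hole of length in $[m+2,\,m+2+6T]$.
\end{proposition}

We grow an induced path $Q$ from $q_0$ into the nested sets $E_j$. At each stage only the last vertex of $Q$ has a neighbor in the current set $E_j$: this neighbor is its exit, and it also makes every extension inside $E_j$ induced. For the same reason $q_0$ must have no neighbor in $E_j$, so it needs a different exit. We reserve for it a connected set $A$ that no other vertex of $Q$ touches. The set $A$ is small enough that $N_H[A]$ can be deleted, and so much larger than the set $D$ of Lemma~\ref{lem:close} that it expands in $H-D$ without any cleaning. See Figure~\ref{fig:hole}.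

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!20,rounded corners] (1.2,0.15) rectangle (7.55,1.1);
\draw (0,0) ellipse (0.9 and 1.1);
\draw[dashed] (8,0) ellipse (2.6 and 1.7);
\draw (9,0) ellipse (1.2 and 1.1);
\node at (-0.45,0) {$A$};
\node at (9.5,0) {$E_j$};
\node at (8.6,1.38) {$E_1$};
\node at (4.4,1.35) {$D$};
\draw[thick] (1.5,0.5) -- (7.2,0.5);
\foreach \x in {1.5,2.45,3.4,4.35,5.3,6.25,7.2} \fill (\x,0.5) circle (0.06);
\node[above] at (1.5,0.5) {$q_0$};
\node[above] at (2.45,0.5) {$q_1$};
\node[above] at (7.2,0.5) {$q_k$};
\fill (0.45,0.4) circle (0.06);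
\fill (8.35,0.4) circle (0.06);
\node[above] at (8.5,0.4) {$w$};
\draw[thick,dotted] (1.5,0.5) -- (0.45,0.4) -- (0.2,-0.6) .. controls (3,-1.7) and (6,-1.7) .. (8.8,-0.6) -- (8.35,0.4) -- (7.2,0.5);
\end{tikzpicture}
\caption{The induced path $q_0\cdots q_k$ (solid). Only $q_0$ has a neighbor in $A$, and only $q_k$ has a neighbor in $E_j$. The closed neighborhood $D$ of $q_1,\dots,q_{k-1}$ (shaded) misses $A$ and $E_j$. A short walk from $q_0$ to $q_k$ (dotted) runs through $A$, then outside $D$, then through $E_j$, and closes the path into a hole.}
\label{fig:hole}
\end{figure}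

\begin{proof}
\textbf{Constants.} With $L=\ln(en)$ we have $4\ln n/\lambda=120L^2(L-1)$, so $T\le120L^3-120L^2+1\le120L^3$ and $6T\le720L^3$. Since $\ln(1+x)\ge x/2$ for $0\le x\le1$, we have $(1+\frac\lambda2)^T\ge e^{\lambda T/4}\ge n$. Choose $n_1\ge3$ such that for all $n\ge n_1$
\begin{align}
6n^{9/10}+4n^{7/10}+2n^{1/4}n^{1/10}&\le\lambda n/24,\label{eq:c1}\\
2(n^{1/4}+2T)\,n^{1/10}&\le\tfrac12\lambda n^{1/2}.\label{eq:c2}
\end{align}
This is possible because $1/\lambda$ and $T$ are bounded by powers of $\ln(en)$, and $\frac9{10}<1$ and $\frac14+\frac1{10}<\frac12$. Write $V=V(H)$. We shall choose $U_0\subseteq U_1\subseteq\cdots$ one at a time, define $E_j$ as in Section~\ref{sec:clean}, and check from \eqref{eq:c1} that Lemma~\ref{lem:clean} applies.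

\medskip\noindent\textbf{Small degrees and the set $A$.} Deleting the neighborhood of a vertex is cheap only if its degree is small; here we use $e(H)\le3n$. Let $U_0$ be the set of vertices of degree greater than $n^{1/10}$. Then $|U_0|\,n^{1/10}\le2e(H)\le6n$, so $|U_0|\le6n^{9/10}$ and Lemma~\ref{lem:clean} applies to $j=0$. Every vertex of $E_0$ has degree at most $n^{1/10}$ in $H$, so
\begin{equation}\label{eq:deg}
|N_H[X]|\le(1+n^{1/10})|X|\le2n^{1/10}|X|\qquad\text{for all }X\subseteq E_0 .
\end{equation}
Fix $v\in E_0$, and let $t$ be minimal such that the ball $A$ of radius $t$ about $v$ in $H[E_0]$ has at least $n^{1/2}$ vertices. Since $1<n^{1/2}\le\frac7{12}n$ for $n\ge3$, Lemma~\ref{lem:clean}(c) gives $1\le t\le T$. Each vertex of $A$ is joined to $v$ by a path of length at most $t$ inside $A$, so $H[A]$ is connected with diameter at most $2T$. The ball of radius $t-1$ has fewer than $n^{1/2}$ vertices, so \eqref{eq:deg} gives $|A|\le2n^{6/10}$ and then $|N_H[A]|\le4n^{7/10}$. Let $U_1=U_0\cup N_H[A]$. Lemma~\ref{lem:clean} applies to $j=1$, and no vertex of $E_1$ lies in $A$ or has a neighbor in $A$.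

\medskip\noindent\textbf{The invariant.} At stage $j\ge1$ we have an induced path $Q=q_0q_1\cdots q_k$ of $H$, with $k\ge j-1$ and with all vertices in $E_0\setminus(A\cup E_j)$, such that
\begin{itemize}
\item[(i)] $q_0$ has a neighbor in $A$, and $q_1,\dots,q_k$ have none;
\item[(ii)] $q_k$ has a neighbor in $E_j$, and $q_0,\dots,q_{k-1}$ have none;
\end{itemize}
moreover $|U_j|\le6n^{9/10}+4n^{7/10}+2(j-1)n^{1/10}$.

For $j=1$, let $y_0y_1\cdots y_{r+1}$ be a shortest path from $A$ to $E_1$ in $H[E_0]$, with $y_0\in A$ and $y_{r+1}\in E_1$. Its length is at most $2T$ by Lemma~\ref{lem:clean}(c), and at least $2$ since $E_1$ avoids $N_H[A]$; so $1\le r\le2T-1$. Since no shorter path joins the two sets, $y_1,\dots,y_r$ lie outside $A\cup E_1$, none of $y_2,\dots,y_r$ has a neighbor in $A$, and none of $y_1,\dots,y_{r-1}$ has a neighbor in $E_1$. So $Q=y_1\cdots y_r$ satisfies the invariant, with $0\le k=r-1\le2T-2$.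

\medskip\noindent\textbf{Extension.} Suppose the invariant holds at stage $j$ and $k<m$. To prolong $Q$ we cut $q_k$ off from the next reservoir and walk to it through the current one. Let $U_{j+1}=U_j\cup N_H[q_k]$. By \eqref{eq:deg} this adds at most $2n^{1/10}$ vertices. Since $j\le k+1\le m\le n^{1/4}$, inequality \eqref{eq:c1} gives $|U_{j+1}|\le\lambda n/24$, so Lemma~\ref{lem:clean} applies to $j+1$; in particular $E_{j+1}$ is a nonempty subset of $E_j$, and $q_k$ has no neighbor in it. The graph $H[E_j\cup\{q_k\}]$ is connected by (ii) and Lemma~\ref{lem:clean}(c). Let $y_0y_1\cdots y_{r+1}$ be a shortest path in it from $y_0=q_k$ to $E_{j+1}$. Its length is at least $2$ and at most $1+2T$, so $1\le r\le2T$, and $y_1,\dots,y_r\in E_j\setminus E_{j+1}$. Let $Q'=q_0\cdots q_ky_1\cdots y_r$. We check the invariant for $Q'$ at stage $j+1$.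
\begin{itemize}
\item The vertices $y_1,\dots,y_r$ lie in $E_j$, so they are not on $Q$ and by (ii) are nonadjacent to $q_0,\dots,q_{k-1}$. The path $q_ky_1\cdots y_r$ is induced. So $Q'$ is an induced path, with $k+r\ge j$ edges.
\item The vertices of $Q$ avoid $E_j\supseteq E_{j+1}$, and the new vertices lie in $E_j\subseteq E_1$, which avoids $N_H[A]$. So all vertices of $Q'$ lie in $E_0\setminus(A\cup E_{j+1})$, and (i) holds.
\item The vertex $y_r$ has the neighbor $y_{r+1}\in E_{j+1}$. The vertices $y_1,\dots,y_{r-1}$ have no neighbor in $E_{j+1}$ since the path is shortest, $q_k$ has none by the choice of $U_{j+1}$, and $q_0,\dots,q_{k-1}$ have none since $E_{j+1}\subseteq E_j$. So (ii) holds.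
\end{itemize}
Each extension raises $k$ by at least $1$ and at most $2T$, and initially $k\le2T-2$. We stop as soon as $k\ge m$; then $m\le k\le m+2T$. Let $j$ be the final stage.

\medskip\noindent\textbf{Closing.} Let $D=N_H[\{q_1,\dots,q_{k-1}\}]$; here $k\ge m\ge2$. By \eqref{eq:deg} and \eqref{eq:c2},
\[
|D|\le2kn^{1/10}\le2(n^{1/4}+2T)\,n^{1/10}\le\tfrac12\lambda n^{1/2}\le\tfrac12\lambda|A| .
\]
This is where the bound $m\le n^{1/4}$ matters most. The vertices $q_1,\dots,q_{k-1}$ lie outside $A\cup E_j$ and have no neighbors there, so $A$ and $E_j$ are disjoint from $D$.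

Let $X_0=A$ and $X_{i+1}=N_H[X_i]\setminus D$. Then $A=X_0\subseteq X_1\subseteq\cdots$, and each vertex of $X_i$ is joined to $A$ by a path of length at most $i$ that avoids $D$. Whenever $|X_i|\le\frac45n$,
\[
|X_{i+1}|\ge(1+\lambda)|X_i|-|D|\ge(1+\tfrac\lambda2)|X_i| .
\]
If $|X_T|\le\frac45n$, this would give $|X_T|\ge(1+\frac\lambda2)^T|A|>n$; so $|X_T|>\frac45n$. Let $w\in E_j$ be a neighbor of $q_k$. By Lemma~\ref{lem:clean}(c) the ball of radius $T$ about $w$ in $H[E_j]$ has more than $\frac7{12}n$ vertices, and $\frac45+\frac7{12}>1$, so it contains a vertex $x\in X_T$. Let $a'\in A$ be joined to $x$ by a path of length at most $T$ that avoids $D$, and let $a\in A$ be a neighbor of $q_0$. Walk from $q_0$ to $a$ (one step), to $a'$ inside $A$ (at most $2T$ steps), to $x$ outside $D$ (at most $T$ steps), to $w$ inside $E_j$ (at most $T$ steps), and to $q_k$ (one step). This walk has length at most $4T+2$, and its interior avoids $D$. By Lemma~\ref{lem:close}, $H$ has a hole of length in $[k+2,\,k+4T+2]\subseteq[m+2,\,m+2+6T]$.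
\end{proof}

\section{Sparse sets of lengths}\label{sec:sets}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $n_1$ be as in Proposition~\ref{prop:window}. Let $G$ have no induced cycle of length in $F$, and suppose that $G$ is not 2-degenerate. Then some nonempty subgraph has minimum degree at least $3$, and so does the subgraph $G'$ induced on its vertex set; hence $e(G')\ge\frac32|G'|$. Let $H$ be the induced subgraph of $G'$ given by Lemma~\ref{lem:expander}, and $n=|H|$. A shortest cycle of $H$ exists and is an induced cycle of $G$, so by (F1) its length exceeds $N$. Therefore $n>N\ge n_1$. Take $p$ from (F2) for this $n$ and put $m=p-2$, so that $2\le m\le n^{1/4}$. By Proposition~\ref{prop:window}, $H$ has a hole of length in $[p,\,p+6T]\subseteq[p,\,p+720\ln^3(en)]$. It is a hole of $G$ and its length lies in $F$, a contradiction.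
\end{proof}

\begin{remark}
Hypothesis (F1) is used only to make $n$ large, but it cannot be dropped. The set $\{4,5,\dots\}$ satisfies (F2) with $p=4$ once $N\ge256$, and $K_4$ has no hole and is not 3-colorable. The set $\{3,5,6,\dots\}$ satisfies (F2) with $p=5$ once $N\ge625$, and $K_{3,3}$ has induced cycles of length $4$ only and is not 2-degenerate.
\end{remark}

A window $[p,p+w]\subseteq F$ verifies (F2) for all $n$ with $n\ge p^4$ and $720\ln^3(en)\le w$. The next window, starting at $p'$, takes over at $n=p'^4$, so it suffices that $w$ be of order $\ln^3p'$. Taking $p'=p^2$ needs only $w$ of order $\ln^3p$, which gives Corollary~\ref{cor:zero}; taking $w=p$ allows $\ln p'$ of order $p^{1/3}$, which gives Corollary~\ref{cor:gaps}.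

\begin{proof}[Proof of Corollary~\ref{cor:zero}]
Condition (F1) holds by definition. For (F2), let $n>N\ge256$. Then $n^{1/4}>4=2^{2^1}$, so there is a largest $i\ge1$ with $2^{2^i}\le n^{1/4}$. Put $p=2^{2^i}\ge4$. From $n^{1/4}<2^{2^{i+1}}$ we get $\ln n<8\cdot2^i\ln2<5.6\cdot2^i$. As $1\le\frac12\cdot2^i$, this gives $\ln(en)<6.1\cdot2^i$, and $6.1^3<227$, so
\[
720\ln^3(en)<720\cdot227\cdot8^i<2\cdot10^5\cdot8^i .
\]
So (F2) holds and Theorem~\ref{thm:main} applies. For the count, let $x\ge4$ and let $I$ be the largest $i$ with $2^{2^i}\le x$. Then $8^I=(2^I)^3\le(\log_2x)^3$ and $\sum_{i=1}^I8^i\le\frac87\,8^I$, so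
\[
|F\cap\{1,\dots,x\}|\le N+\sum_{i=1}^I(2\cdot10^5\cdot8^i+1)\le N+\tfrac87(2\cdot10^5+1)(\log_2x)^3 .
\]
Hence $F$ has density $0$, and some odd integer $\ell\ge5$ is not in $F$. The only cycle in $C_\ell$ has length $\ell\notin F$, and $\chi(C_\ell)=3$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:gaps}]
Again (F1) holds by definition. Let $n>N$, and let $i$ be maximal with $a_i\le n^{1/4}$; it exists since $a_1^4\le N$ and $a_i\to\infty$. Then $n^{1/4}<a_{i+1}\le\exp(a_i^{1/3}/72)$, so $\ln n<\frac1{18}a_i^{1/3}$. Since $a_i\ge5832=18^3$, we have $1\le\frac1{18}a_i^{1/3}$, so $\ln(en)\le\frac19a_i^{1/3}$ and $720\ln^3(en)\le\frac{720}{729}a_i\le a_i$. Thus $p=a_i$ satisfies (F2), and Theorem~\ref{thm:main} applies.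
\end{proof}

For example, take $a_1$ large and $a_{i+1}=\lfloor\exp(a_i^{1/3}/72)\rfloor$. All elements of $F$ below $a_{i+1}$ are at most $\max(N,2a_i)$, and $a_i/a_{i+1}\to0$, so this $F$ also has lower density $0$, although at least half of the integers in $[1,2a_i]$ belong to it.

\section{How long a gap can be}\label{sec:converse}

The \emph{girth} of a graph is the length of its shortest cycle. All cycles of a graph with girth at least $g$ and $M$ vertices have length in $[g,M]$. To prove Theorem~\ref{thm:converse} we therefore need graphs of large girth and large chromatic number with a bound on their size in terms of $g$. A sparse random graph has few short cycles and no large independent set, and deleting a vertex from each short cycle gives such a graph.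

\begin{lemma}\label{lem:girth}
For each integer $k\ge1$ there is $C>0$ such that for every integer $g\ge4$ there is a graph with girth at least $g$, chromatic number greater than $k$, and at most $e^{Cg}$ vertices.
\end{lemma}

\begin{proof}
Choose $d\ge4(k+1)$, depending only on $k$, so large that
\begin{equation}\label{eq:d}
2e(k+1)\exp\Bigl(-\frac d{8(k+1)}\Bigr)\le\frac12 .
\end{equation}
Let $M=\lceil4d^g\rceil$, and take a random graph on $M$ vertices in which each pair is an edge independently with probability $d/M\le1$.

There are at most $M^i$ potential cycles of length $i$, each present with probability $(d/M)^i$. So the expected number of cycles of length less than $g$ is at most $\sum_{i=3}^{g-1}d^i\le d^g/(d-1)\le d^g$. By Markov's inequality, the probability that there are more than $2d^g$ such cycles is at most $\frac12$; and $2d^g\le M/2$.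

Let $a=\lceil M/(2k+2)\rceil$. Since $M\ge d\ge4(k+1)$, we have $a\ge2$ and
\[
\frac M{4(k+1)}\le\frac M{2k+2}-1\le a-1<\frac M{2k+2}.
\]
Using $\binom Ma\le(eM/a)^a$ and $1-x\le e^{-x}$, the probability that some set of $a$ vertices is independent is at most
\[
\binom Ma\Bigl(1-\frac dM\Bigr)^{a(a-1)/2}\le\Bigl(\frac{eM}a\,e^{-d(a-1)/(2M)}\Bigr)^a\le\Bigl(2e(k+1)\,e^{-d/(8(k+1))}\Bigr)^a\le2^{-a}\le\frac14
\]
by \eqref{eq:d}. As $\frac12+\frac14<1$, some graph on $M$ vertices has at most $M/2$ cycles of length less than $g$ and no independent set of size $a$. Delete one vertex from each of these cycles. At least $M/2$ vertices remain, there is no cycle of length less than $g$, and every color class of a proper coloring has at most $a-1$ vertices, so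
\[
\chi\ge\frac{M/2}{a-1}>\frac{M/2}{M/(2k+2)}=k+1 .
\]
Finally $M\le5d^g\le(5d)^g=e^{Cg}$ with $C=\ln(5d)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Let $F$ be $\chi$-bounding with function $f$. Fix an integer $k\ge\max(f(2),1)$ and let $C>0$ be as in Lemma~\ref{lem:girth}. For $g\ge4$ let $G$ be the graph given by the lemma. It has no triangle and has an edge, so $\omega(G)=2$, while $\chi(G)>f(2)$. Hence $G$ has an induced cycle with length in $F$, and this length lies in $[g,e^{Cg}]$. This proves the first statement.

Now suppose that $F=\{3,\dots,N\}\cup\bigcup_i[a_i,2a_i]$ is $\chi$-bounding, with $C$ as above, and that $\limsup_i(\ln a_{i+1})/a_i=\infty$. Then $\ln a_{i+1}>3Ca_i\ge C(2a_i+1)$ for infinitely many $i$, and $a_i\to\infty$, so we can choose such an $i$ with $g=2a_i+1>N$; also $g\ge7$. The set $\{3,\dots,N\}$ and the intervals $[a_h,2a_h]$ with $h\le i$ lie below $g$, and the intervals with $h>i$ start at $a_h\ge a_{i+1}>e^{Cg}$. So $F\cap[g,e^{Cg}]=\emptyset$, contrary to the first statement.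
\end{proof}

\begin{thebibliography}{1}
\bibitem{SS} Alex Scott and Paul Seymour, \emph{Induced subgraphs of graphs with large chromatic number. I. Odd holes}, arXiv:1410.4118 (2014).
\end{thebibliography}
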